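# Packing weights into degrees: nice nef-partitions of smooth Fano weighted complete intersections

## Two sextic surfaces

Give coordinates $u,v,y,z$ the weights $1,1,2,3$. Points of the weighted projective space $\mathbb P(1,1,2,3)$ are nonzero vectors up to $(u,v,y,z)\sim(\lambda u,\lambda v,\lambda^2y,\lambda^3z)$ with $\lambda\in\mathbb C^*$. Consider the surface
$$X:\quad u^6+v^6+y^3+z^2=0 .$$

Is $X$ smooth? Where $u\ne0$ we set $u=1$ and get $1+v^6+y^3+z^2=0$ in $\mathbb A^3$. The partial derivatives vanish together only at the origin, which is not on the surface, so this part is smooth. The case $v\neq 0$ is the same. The remaining points have $u=v=0$ and $y^3+z^2=0$, so $y\ne0$ and $z\neq 0$. Setting $y=1$ does not use up all of $\lambda$, since $\lambda=\pm1$ survives. So the chart $y\ne0$ is the quotient of $\{u^6+v^6+1+z^2=0\}\subset\mathbb A^3$ by $(u,v,z)\mapsto(-u,-v,-z)$. This cover is smooth at $u=v=0$, $z=\pm i$, and the involution swaps these two points. The quotient is therefore locally isomorphic to the cover, and $X$ is smooth.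

Now look at the numbers. The degree is $6$, the weights add up to $7$, and
$$6=1+2+3\qquad\text{with one weight } 1 \text{ left over.}$$

Change one weight: take $\mathbb P(1,2,2,3)$ with coordinates $u,y_1,y_2,z$ and $X':\ u^6+y_1^3+y_2^3+z^2=0$. The weights add up to $8>6$. A set of weights with sum $6$ leaves out weights with sum $2$, so it leaves out one weight $2$. Hence $6=1+2+3$ is still possible, but what is left over is a $2$, never a $1$.

There is a geometric difference too. At $(0:1:-1:0)\in X'$ use the chart $y_1\neq 0$, the quotient of $\{1+u^6+y_2^3+z^2=0\}$ by $(u,y_2,z)\mapsto(-u,y_2,-z)$. At $(0,-1,0)$ the derivative in $y_2$ is $3\ne0$, so $u,z$ are local coordinates on the cover, and the involution acts by $(u,z)\mapsto(-u,-z)$. The quotient is locally $\mathbb C^2/\pm1$, whose invariants $\alpha=u^2$, $\beta=uz$, $\gamma=z^2$ satisfy $\alpha\gamma=\beta^2$. This is a singular cone, so $X'$ is not smooth.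

So on the smooth surface we can split off the degree as a sum of weights and leave a $1$ behind, and on the singular one we cannot. Does smoothness always make such a splitting possible, also when there are several equations of several degrees?

## Weighted complete intersections and nef-partitions

We work over $\mathbb C$. Let $a_0,\dots,a_N$ be positive integers and $\mathbb P=\mathbb P(a_0,\dots,a_N)=\operatorname{Proj}\mathbb C[x_0,\dots,x_N]$ with $\deg x_i=a_i$. Its closed points are the $\mathbb C^*$-orbits of nonzero vectors, $\lambda$ acting by $x_i\mapsto\lambda^{a_i}x_i$. The stabilizer of a vector $x$ is $\mu_k$ with $k=\gcd(a_i:x_i\neq0)$. We call it the *isotropy* of the point $x$, and say that the isotropy is trivial if $k=1$.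

**Definition (weighted complete intersection).** $X\subset\mathbb P$ is a weighted complete intersection of multidegree $(d_1,\dots,d_c)$ if it is the closed subscheme defined (scheme-theoretically) by weighted homogeneous polynomials $f_1,\dots,f_c$ of degrees $d_1,\dots,d_c$ that form a regular sequence. Then $\dim X=N-c$. Throughout, $n=\dim X=N-c\ge1$. In particular $X\ne\varnothing$, so all $d_j>0$.

**Definition (well-formed).** $\mathbb P$ is well-formed if any $N$ of the weights have greatest common divisor $1$. $X$ is well-formed if $\mathbb P$ is, and $\operatorname{codim}_X(X\cap\operatorname{Sing}\mathbb P)\ge2$.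

For example, $\mathbb P(1,1,2,3)$ is well-formed, and $\mathbb P(1,2,2)$ is not. In $\mathbb P(1,1,2,2)$, which is well-formed, the line where the two coordinates of weight $1$ vanish is singular (locally the quotient by $\mu_2$ with characters $1,1,0$). A surface of degree $3$ contains this line, because no monomial of degree $3$ involves only the variables of weight $2$. So no cubic surface there is well-formed. The surface $X'$ above is well-formed: it meets the points with nontrivial isotropy in the three points $u=z=0$, $y_1^3+y_2^3=0$, which have codimension $2$. It fails only to be smooth.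

**Definition (smooth, Fano, index).** $X$ is smooth if the subscheme defined by the equations is smooth. It is Fano if its anticanonical class is ample. For a smooth well-formed weighted complete intersection of positive dimension one has $\omega_X\cong\mathcal O_X(\sum_jd_j-\sum_ia_i)$. So with
$$i_X:=\sum_{i=0}^Na_i-\sum_{j=1}^cd_j,$$
$X$ is Fano if and only if $i_X>0$.

**Definition (nef-partition).** Let $X$ be a smooth well-formed Fano weighted complete intersection. A nef-partition for $X$ is a splitting
$$\{0,\dots,N\}=I_0\sqcup I_1\sqcup\dots\sqcup I_c,\qquad \sum_{i\in I_j}a_i=d_j\quad(j=1,\dots,c).$$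
It is nice if some $i\in I_0$ has $a_i=1$.

For the sextic in $\mathbb P(1,1,2,3)$, the sets of weights $\{1,2,3\}$ for $I_1$ and $\{1\}$ for $I_0$ form a nice nef-partition.

**Conjecture.** A smooth well-formed Fano weighted complete intersection admits a nice nef-partition.

The problem comes from Mikhail Ovcharenko, "On the existence of nef-partitions for smooth well-formed Fano weighted complete intersections", arXiv:2306.08611 (2023). The conjecture is known in small dimension or small codimension. In codimension $1$ or $2$ there is always a nef-partition with $a_i=1$ for all $i\in I_0$ and the additional property that $a_i\mid d_j$ for all $j\geq 1$ and $i\in I_j$. We shall not use these facts.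

## Packing weights into degrees: Theorems A, B and C

The conjecture is true, with no bound on dimension or codimension. Here are the statements to be proved.

**Theorem A.** Let $X\subset\mathbb P(a_0,\dots,a_N)$ be a smooth well-formed weighted complete intersection of multidegree $(d_1,\dots,d_c)$, $\dim X\ge1$. Then there are pairwise disjoint $I_1',\dots,I_c'$ with $\bigsqcup_jI_j'=\{i:a_i\ge2\}$ and $\sum_{i\in I_j'}a_i\le d_j$ for all $j$. If $X$ is Fano, then $X$ has a nef-partition with $a_i=1$ for all $i\in I_0$ and $|I_0|=i_X\ge1$; in particular it has a nice nef-partition.

**Theorem B.** Suppose moreover that $d_j\ne a_i$ for all $i,j$ (that is, $X$ is not an intersection with a linear cone).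

1. The sets in Theorem A can be chosen with $\sum_{i\in I_j'}a_i\le d_j-1$. So, if $X$ is Fano, there is a nef-partition with $a_i=1$ on $I_0$ in which every $I_j$ ($j\ge1$) also contains an index of weight $1$.
2. $\#\{i:a_i=1\}\ge i_X+c$, with equality if and only if all $d_j=6$ and the weights different from $1$ are $2^c,3^c$ (that is, $c$ twos and $c$ threes). Equality occurs for Fano $X$ for every $c\ge1$.

**Theorem C.** For every $c\ge4$ there is a smooth well-formed Fano weighted complete intersection of codimension $c$ having no nef-partition with $a_i\mid d_j$ for all $j\ge1$, $i\in I_j$.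

The case $c=3$ of the question behind Theorem C is not decided here.

The second half of Theorem A follows from the first, and this turns the problem into one about packing. Think of each weight $a_i\ge2$ as an *item* of that size and of each degree $d_j$ as a *bin* of that capacity. Suppose the items have been packed as in the first half, and let $r=\#\{i:a_i=1\}$. The total unused capacity is
$$\sum_j\Big(d_j-\sum_{i\in I_j'}a_i\Big)=\sum_jd_j-\sum_{a_i\ge2}a_i=\Big(\sum_ia_i-i_X\Big)-\Big(\sum_ia_i-r\Big)=r-i_X. \tag{1}$$
If $X$ is Fano, then $r-i_X<r$, so the weights $1$ suffice to fill every bin exactly. We obtain $I_j\supset I_j'$ with $\sum_{I_j}a_i=d_j$. Exactly $i_X\ge1$ indices remain, all of weight $1$, and they form $I_0$. (If $\sum_jd_j=\sum_ia_i$, the same filling gives a partition with $I_0=\varnothing$.)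

So we must fit the items into the bins. The example $X'$ has items $2,2,3$ and one bin $6$, which do not fit. We need to know what smoothness says about the integers $a_i,d_j$.

## Isotropy and the number of degrees in a semigroup

What made $X'$ singular was a point with nontrivial isotropy. We now show that a smooth well-formed $X$ has no such points, and then convert this into a statement about numbers. For integers $a_i$ ($i\in I$) let $\langle a_i\rangle_{i\in I}$ denote the set of all $\sum_{i\in I}m_ia_i$ with $m_i\in\mathbb Z_{\ge0}$. For instance $\langle6,10\rangle$ contains $16$ and $30$ but not $14$.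

We use four textbook facts.

* Miracle flatness (Matsumura, *Commutative Ring Theory*, Thm. 23.1): a local homomorphism from a regular local ring to a Cohen–Macaulay local ring is flat if the dimension of the target is the dimension of the source plus that of the fiber.
* If a finite group $G$ acts on an affine scheme $Y$ of finite type over $\mathbb C$ with trivial stabilizers at all closed points, then $Y\to Y/G$ is étale of degree $|G|$.
* If $B$ is a finite free algebra over a ring, with basis $e_1,\dots,e_r$, then it is étale exactly over the points where the discriminant $\det(\operatorname{Tr}(e_ie_j))$ is nonzero.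
* Krull's principal ideal theorem: each component of the zero set of one function has codimension at most $1$.

**Lemma 1.** Let a finite group $G$ act on an affine Cohen–Macaulay scheme $Y$ of finite type over $\mathbb C$, of pure dimension $n$, and let $\pi:Y\to V=Y/G$. Assume that $V$ is smooth and that the image $Z\subset V$ of the points with nontrivial stabilizer has codimension $\ge2$ (or is empty). Then all stabilizers are trivial.

*Proof.* The map $\pi$ is finite and surjective, so $V$ is the union of the images of the components of $Y$. These are closed and irreducible of dimension $n$, so $V$ is smooth of pure dimension $n$.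

**Step 1.** *We show that $\pi$ is flat, so that it has a discriminant.* At each closed point, source and target have local rings of dimension $n$, the fiber has dimension $0$, $Y$ is Cohen–Macaulay and $V$ is regular. Miracle flatness applies, so $\pi_*\mathcal O_Y$ is locally free.

**Step 2.** *We show that the rank is $|G|$ everywhere.* The set $Z$ is closed, because it is the image under a finite map of a finite union of fixed loci. Over $V\setminus Z$ the group acts freely, so $\pi$ is étale of degree $|G|$ there. Since $V\setminus Z$ is dense and the rank is locally constant, the rank is $|G|$ on all of $V$.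

**Step 3.** *We show that $\pi$ is étale.* The non-étale locus in $V$ is locally the zero set of one function, the discriminant. It is contained in $Z$, which has codimension $\ge2$. By Krull's theorem it is empty.

**Step 4.** *We read off the stabilizers.* Each fiber over a closed point now has exactly $|G|$ points, and it is one $G$-orbit. So all stabilizers are trivial. $\square$

To apply this we need the charts. Let $R=\mathbb C[x_0,\dots,x_N]/(f_1,\dots,f_c)$, and allow $c=0$ to include $\mathbb P$ itself. Fix $s$ and put $A=R/(x_s-1)$, with $G=\mu_{a_s}$ acting by $\zeta\cdot x_i=\zeta^{a_i}x_i$. The claim is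
$$X\cap\{x_s\ne0\}=\operatorname{Spec}R[x_s^{-1}]_0=\operatorname{Spec}A^G. \tag{2}$$
The first equality is the definition of $\operatorname{Proj}$. For the second, note that $A$ is graded by $\mathbb Z/a_s$ and that $A^G$ is its part of degree $0$. The map $R[x_s^{-1}]_0\to A^G$, $r/x_s^k\mapsto r$, is surjective: a homogeneous $r$ with $a_s\mid\deg r$ comes from $r/x_s^{\deg r/a_s}$. It is injective: if a homogeneous $r$ of degree $D$ equals $(x_s-1)g$ in $R$, then comparing components from the lowest degree upward gives $g_e=0$ for $e<D$, then $g_D=-r$, and $g_{D+ka_s}=-x_s^kr$ for $k\ge 1$. Since $g$ has finitely many components, $x_s^kr=0$ for large $k$, so $r$ is zero in $R[x_s^{-1}]$.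

The stabilizer in $G$ of a point $y$ (with $y_s=1$) is $\mu_m$ with $m=\gcd(a_i:y_i\neq0)$, which is the isotropy of the corresponding point of $\mathbb P$.

**Lemma 2.** If $\mathbb P$ is well-formed, every point with nontrivial isotropy lies in $\operatorname{Sing}\mathbb P$.

*Proof.* Let $x$ have $x_s\neq0$ and nontrivial isotropy, and use the chart $\pi:\mathbb A^N\to\mathbb A^N/\mu_{a_s}$. Let $\zeta\in\mu_{a_s}$ have order $m'>1$. It fixes exactly the points with $y_i=0$ for all $i$ with $m'\nmid a_i$. There are at least two such $i$: otherwise $N$ of the weights would all be divisible by $m'$. None of them is $s$, because $m'\mid a_s$. So the fixed locus of $\zeta$ has codimension $\ge2$, and the same holds for the image in the quotient of all points with nontrivial stabilizer. If $x$ were a smooth point of $\mathbb P$, we could take an affine open neighborhood $W$ of $x$ in the chart, contained in the smooth locus, and apply Lemma 1 to $\pi^{-1}(W)\to W$. Then all stabilizers over $W$ would be trivial, contradicting the choice of $x$. $\square$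

(One may also get Lemma 2 from the Chevalley–Shephard–Todd theorem, since the argument shows that the stabilizers contain no pseudoreflections.)

**Lemma 3.** Let $X$ be as in Theorem A. Then every point of $X$ has trivial isotropy.

*Proof.* Let $x\in X$ with $x_s\ne0$. We apply Lemma 1 to $Y=\operatorname{Spec}A$, $G=\mu_{a_s}$ and $V=X\cap\{x_s\neq0\}$, which is the quotient by (2). Here are the hypotheses.

The ring $R$ is a polynomial ring modulo a regular sequence, so it is Cohen–Macaulay of pure dimension $n+1$. The element $x_s-1$ is a nonzerodivisor on $R$: if $(x_s-1)g=0$ and $g\ne0$ has lowest component $g_e$, then the component of degree $e$ of the product is $-g_e\ne0$. So $Y$ is Cohen–Macaulay of pure dimension $n$. The scheme $V$ is smooth, being open in $X$. By Lemma 2, the image $Z$ of the points with nontrivial stabilizer lies in $X\cap\operatorname{Sing}\mathbb P$, which has codimension $\ge2$ in $X$.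

So all stabilizers on $Y$ are trivial, and these are the isotropy groups of the points of $V\ni x$. $\square$

**Lemma 4 (counting).** Let $X$ be as in Theorem A and $\varnothing\ne I\subset\{0,\dots,N\}$ with $\gcd(a_i:i\in I)>1$. Then
$$\#\{j:\ d_j\in\langle a_i\rangle_{i\in I}\}\ge|I|.$$

*Proof.* Let $\mathbb A^I=\{x_i=0\text{ for }i\notin I\}$. A monomial of degree $d_j$ in the variables $x_i$, $i\in I$, exists only if $d_j\in\langle a_i\rangle_{i\in I}$. So the other $f_j$ vanish identically on $\mathbb A^I$. If fewer than $|I|$ of the $f_j$ were nonzero on $\mathbb A^I$, their common zero set there, which contains $0$ because all $d_j>0$, would have positive dimension at $0$. It would contain a nonzero vector, which is a point of $X$ whose nonzero coordinates all lie in $I$. Its isotropy is nontrivial, contradicting Lemma 3. $\square$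

For $X'$ take $I$ to be the two indices of weight $2$. Lemma 4 would require two even degrees, and there is only one. This is exactly the singularity found by hand.

## Hypersurfaces, and the weights 6, 10, 15

Let $c=1$, $d=d_1$. By Lemma 4, a set $I$ with $\gcd>1$ has at most one element, so the weights $\ge2$ are pairwise coprime. Lemma 4 for one index says $a_i\mid d$. Hence the product of the weights $\ge2$ divides $d$. Integers $\ge2$ have product at least their sum (for two of them, $xy-x-y=(x-1)(y-1)-1\ge0$; then induct). So
$$\sum_{a_i\ge2}a_i\le\prod_{a_i\ge2}a_i\le d,$$
and everything fits into the one bin. Theorem A is proved for hypersurfaces.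

With several degrees, Lemma 4 for one index still says that each weight $\ge2$ divides some degree. The first thing to try is therefore to put each item into a bin whose size it divides. This breaks when several weights divide the same degree and only that one, and have common factors only in pairs. The weights $6,10,15$ all divide $30$, but $6+10+15=31$. Lemma 4 does not forbid this: $\gcd(6,10,15)=1$, so the triple is not restricted at all, and the pairs only ask for a second degree in $\langle6,10\rangle$, in $\langle6,15\rangle$ and in $\langle10,15\rangle$. The degrees $16$, $21$, $25$ serve, and none of them is divisible by $6$, $10$ or $15$. To see that this obstruction really occurs we need smooth examples, which the next lemma supplies. It rests on Bertini's theorem: a general member of a base point free linear system on a smooth variety over $\mathbb C$ is smooth of pure codimension $1$, or empty.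

**Lemma 5 (general equations).** Let $\mathbb P$ be well-formed, $d_1,\dots,d_c>0$, $N-c\ge1$, and let $U\subset\mathbb P$ be an open set of points with trivial isotropy such that for each $j$ the polynomials of degree $d_j$ have no common zero on $U$. Assume that for general $f_1,\dots,f_c$ of these degrees the common zero set $X$ lies in $U$. Then for general $f_j$, $X$ is a smooth well-formed weighted complete intersection of multidegree $(d_1,\dots,d_c)$.

*Proof.* **Step 1.** *We show that $X$ is smooth of pure codimension $c$ if nonempty.* The set $U$ is smooth, since in each chart it is the quotient of an open subset of $\mathbb A^N$ by a free action of $\mu_{a_s}$, and such a quotient map is étale. Near $x\in U$ the weights of the nonvanishing coordinates have gcd $1$, so some Laurent monomial $\tau$ in them has degree $1$ and is invertible. There the ideal of $X$ is generated by the functions $f_j/\tau^{d_j}$. In other words, the $f_j$ are sections of line bundles $\mathcal O(d_j)$ on $U$, and $X$ is their zero scheme. Each $|\mathcal O(d_j)|$ is base point free on $U$, so Bertini's theorem, applied $c$ times, proves the claim.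

**Step 2.** *We show that $X\neq\varnothing$ and that the cone has codimension $c$.* The set $K=\{f_1=\dots=f_c=0\}\subset\mathbb A^{N+1}$ contains $0$, and all its components have dimension $\ge N+1-c\ge2$. So $K\neq\{0\}$ and $X\ne\varnothing$. As $\dim X=N-c$, we get $\dim K=N+1-c$.

**Step 3.** *We show that the equations form a regular sequence.* Suppose $f_1,\dots,f_i$ is a regular sequence and $f_{i+1}$ is a zero divisor modulo it. By unmixedness $f_{i+1}$ vanishes on a component $C$, of dimension $N+1-i$, of $\{f_1=\dots=f_i=0\}$. This $C$ is stable under $\mathbb C^*$ and so contains $0$. Cutting $C$ with the remaining $c-i-1$ equations leaves a subset of $K$ of dimension at least $N+1-i-(c-i-1)=N+2-c$, contradicting Step 2.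

Finally, $X\cap\operatorname{Sing}\mathbb P=\varnothing$ because $U$ is smooth, so $X$ is well-formed. $\square$

*Proof of Theorem C.* Let $c\ge4$ and $m=62+2(c-4)$. Take weights $(1^m,6,10,15)$ with variables $u_1,\dots,u_m,x,y,z$, and general $f_j$ of degrees $(30,16,21,25,2^{c-4})$.

**Step 1.** *We check the numerical conditions.* We have $\sum a_i=m+31$ and $\sum d_j=92+2(c-4)=m+30$, so $i_X=1$. Also $N-c=m+2-c\ge1$, and $\mathbb P$ is well-formed since $m\ge2$.

**Step 2.** *We show that $X$ avoids $\{u=0\}$.* On $\{u=0\}$ only monomials in $x,y,z$ (weights $6,10,15$) survive. In degree $30$ these are $x^5,y^3,z^2$ ($z$ to the first power would leave degree $15$, which is not in $\langle6,10\rangle$). In degree $16$ there is only $xy$. In degrees $21$ and $25$, which are odd, $z$ appears exactly once, leaving degrees $6$ and $10$, so there is only $xz$ and only $yz$. In degree $2$ there is nothing. So on $\{u=0\}$ the equations say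
$$\alpha x^5+\beta y^3+\gamma z^2=0,\qquad xy=0,\qquad xz=0,\qquad yz=0,$$
with general, hence nonzero, $\alpha,\beta,\gamma$ (the other coefficients, also nonzero, are divided out). The last three leave at most one nonzero coordinate, and the first kills it.

**Step 3.** *We apply Lemma 5.* Take $U=\{u\ne0\}$. Its points have trivial isotropy, because some coordinate of weight $1$ is nonzero, and the monomials $u_i^d$ have no common zero on $U$. By Step 2, $X\subset U$. So $X$ is a smooth well-formed weighted complete intersection, and it is Fano because $i_X=1$.

**Step 4.** *We rule out divisibility.* In any nef-partition $\sum_{i\in I_0}a_i=i_X=1$, so $I_0$ is a single index of weight $1$, and the indices of weights $6,10,15$ lie in $I_1\sqcup\dots\sqcup I_c$. Among the degrees $30,16,21,25,2$ only $30$ is divisible by $6$, by $10$ or by $15$. So the condition $a_i\mid d_j$ would put all three into the part of degree $30$, but $31>30$. $\square$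

A packing does exist here: $15+10$ into $30$ and $6$ into $16$. The item $6$ has to go into a bin it does not divide. We need a packing rule that ignores divisibility, and an argument that uses divisibility to show the rule cannot get stuck.

## Prime powers of the weights and of the degrees

From now on we forget geometry.

**Definition (admissible datum).** An admissible datum is a finite family of integers $a_i\ge2$ ($i\in A$, the items) and a finite family of positive integers $d_j$ ($j\in B$, the bins) such that
$$\#\{j\in B:d_j\in\langle a_i\rangle_{i\in I}\}\ge|I|\quad\text{for all }\varnothing\neq I\subset A\text{ with }\gcd(a_i)_{i\in I}>1. \tag{3}$$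
It is reduced if $a_i\ne d_j$ for all $i\in A$, $j\in B$.

By Lemma 4, the weights $\ge2$ and the degrees of $X$ form an admissible datum. For example, items $6,10,15$ with bins $30,16,21,25$ form a reduced one. Items $2,2,3$ with the single bin $6$ are not admissible. The first lemma disposes of items that fill a bin exactly.

**Lemma 6.** If $a_{i_0}=d_{j_0}$ in an admissible datum, deleting $i_0$ from $A$ and $j_0$ from $B$ leaves an admissible datum.

*Proof.* Let $I\subset A\setminus\{i_0\}$ be nonempty with $\gcd>1$, and let $S=\langle a_i\rangle_{i\in I}$. If $d_{j_0}\notin S$, the bins counted in (3) for $I$ do not include $j_0$, and nothing changes. If $d_{j_0}=a_{i_0}\in S$, then $I\cup\{i_0\}$ has the same gcd as $I$ and generates the same $S$. So (3) for $I\cup\{i_0\}$ gives at least $|I|+1$ bins in $S$, and at least $|I|$ remain without $j_0$. $\square$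

In a reduced datum the bins provided by (3) are large:

**Lemma 7.** Let the datum be reduced, $k\ge2$, and let $I$ be a nonempty set of items all divisible by $k$, with smallest size $u$. Then $\#\{j:k\mid d_j,\ d_j\ge2u\}\ge|I|$.

*Proof.* By (3), at least $|I|$ bins have the form $d_j=\sum_{i\in I}m_ia_i$. Then $k\mid d_j$. Since $d_j>0$ and $d_j$ is not equal to any single $a_i$, we have $\sum m_i\ge2$, so $d_j\ge2u$. $\square$

For hypersurfaces we compared the sum of the items with their product. How does this extend? Apply Lemma 7 with $k=p^f$ to all items divisible by the prime power $p^f$: at least as many bins are divisible by $p^f$. Multiplying over all $(p,f)$ gives $\prod a_i\le\prod d_j$. Now suppose we pack items greedily and get stuck. Stuck bins are rather full, and we may hope that the product of the contents of bin $j$ is at least $d_j$. Together with the item that does not fit, the product of all items would then exceed $\prod d_j$, a contradiction.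

There are two leaks. First, bins too small for the item at hand may be empty, yet they contribute $d_j$ to the right side. Second, a bin of size $5$ containing $2,2$ cannot take another $2$, and its product is $4<5$. Both are repaired by crediting a bin only with the prime powers that Lemma 7 can ask of it.

**Definition.** For $T\subset\mathbb Z_{\ge2}$ and a bin of size $d$ let
$$e(d,T)=\prod_{(p,f)}p,$$
the product over all pairs ($p$ prime, $f\ge1$) such that $p^f\mid d$ and some multiple of $p^f$ lies in $T\cap[2,d/2]$.

Clearly $e(d,T)\mid d$, and $e(d,T')\mid e(d,T)$ if $T'\subset T$. Examples: $e(12,\mathbb Z_{\ge5})=6$, since in $\{5,6\}$ there is a multiple of $2$ and of $3$ but none of $4$. Next, $e(5,\mathbb Z_{\ge2})=1$, because no multiple of $5$ is $\le5/2$. Finally, $e(6,\mathbb Z_{\ge2})=6$ and $e(6,\mathbb Z_{\ge2}\setminus\{3\})=2$.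

**Lemma 8.** In a reduced datum, $\displaystyle\prod_{i:\,a_i\in T}a_i\le\prod_{j\in B}e(d_j,T)$ for every $T\subset\mathbb Z_{\ge 2}$.

*Proof.* Let $\nu(p,f)=\#\{i:p^f\mid a_i,\ a_i\in T\}$. Each $a_i$ is the product of $p$ over all $(p,f)$ with $p^f\mid a_i$, so the left side is $\prod_{p,f}p^{\nu(p,f)}$. It suffices to show that for each $(p,f)$ with $\nu(p,f)>0$, at least $\nu(p,f)$ bins have the factor $p$ for $(p,f)$ in $e(d_j,T)$. Let $u\in T$ be the smallest size of the items counted by $\nu(p,f)$. By Lemma 7 with $k=p^f$, at least $\nu(p,f)$ bins satisfy $p^f\mid d_j$ and $d_j\ge2u$. For these, $u$ is a multiple of $p^f$ in $T\cap[2,d_j/2]$. $\square$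

**Lemma 9.** If $x_1,\dots,x_m$ ($m\ge2$) are integers $\ge t\ge2$ with sum $L$, then $\prod x_i\ge t(L-t)$.

*Proof.* Let $x$ be the smallest of them; then $t\le x\le L/2$. The others have product at least their sum $L-x$, so the whole product is $\ge x(L-x)$. The function $x\mapsto x(L-x)$ increases on $[0,L/2]$, so this is $\ge t(L-t)$. $\square$

## Greedy packing: the proof of Theorem A

**Proposition 10.** In a reduced admissible datum, the items can be distributed among the bins so that the sum of the items in bin $j$ is $\le d_j$ for all $j$.

*Proof.* Process the items in non-increasing order of size. An item of size $a$ may be put into any bin $j$ with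
$$d_j\ge2a\qquad\text{and}\qquad(\text{current load})+a\le d_j .$$
Suppose the process gets stuck at an item of size $t$. Let $B_t=\{j:d_j\ge2t\}$, let $L_j$ and $\Pi_j$ be the sum and the product of the items in bin $j$, and put $e_j=e(d_j,\mathbb Z_{\ge t})$. All items placed so far have size $\ge t$, so they lie in bins of $B_t$.

**Step 1.** *We bound $\Pi_j$ from below for a stuck bin; the first condition of the rule ensures that such a bin holds at least two items.* Let $j\in B_t$, $d=d_j$. As $t$ does not fit, $L_j\ge d-t+1>d/2$, using $t\le d/2$. Each item in the bin is $\le d/2$, so there are at least two of them, and also $L_j\ge2t$. Lemma 9 gives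
$$\Pi_j\ge t(L_j-t)\ge t\cdot\max(t,\ d-2t+1). \tag{4}$$

**Step 2.** *We show $\Pi_j\ge e_j$ for all $j\in B_t$.* Recall $e_j\le d$ and $d\ge2t$.

* If $t\ge3$ and $d\le3t$, then $\Pi_j\ge t^2\ge3t\ge d\ge e_j$.
* If $t\ge3$ and $d\ge3t$, then $t(d-2t+1)-d=(t-1)d-2t^2+t\ge3t(t-1)-2t^2+t=t^2-2t>0$, so $\Pi_j\ge d\ge e_j$.
* If $t=2$, then (4) reads $\Pi_j\ge\max(4,2(d-3))$. This is $\ge d$ for $d=4$ and for $d\ge6$. For $d=5$ we have $e_j=1$.

**Step 3.** *We compare products.* For $j\notin B_t$ the set $\mathbb Z_{\ge t}\cap[2,d_j/2]$ is empty, so $e_j=1$. The placed items and the stuck item all have size $\ge t$. Lemma 8 with $T=\mathbb Z_{\ge t}$ gives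
$$t\prod_{j\in B_t}\Pi_j\le\prod_{a_i\ge t}a_i\le\prod_{j\in B_t}e_j\le\prod_{j\in B_t}\Pi_j,$$
which contradicts $t\ge2$. So the process never gets stuck. $\square$

*Proof of Theorem A.* Start with the admissible datum of $X$ (Lemma 4). As long as some $a_{i_0}=d_{j_0}$, assign item $i_0$ to bin $j_0$, filling it exactly, and delete both; Lemma 6 keeps the datum admissible. When no such pair is left the datum is reduced, and Proposition 10 packs the remaining items into the remaining bins. This gives $I_1',\dots,I_c'$. The Fano statement follows from (1) and the filling with weights $1$ described there. $\square$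

So the conjecture holds. In the example for Theorem C with $c=4$, one outcome is $30=15+10+5\cdot1$, $16=6+10\cdot1$, $21=21\cdot1$, $25=25\cdot1$. This uses $61$ of the $62$ ones, and the last one is $I_0$.

## One spare unit in every degree: Theorem B(1)

Now $d_j\neq a_i$ for all $i,j$, so the datum of $X$ is reduced. Moreover every $d_j\ge2$: if $d_j=1$, then $f_j\ne0$ is linear in variables of weight $1$, so some weight is $1=d_j$, which is excluded.

We want loads $\le d_j-1$, so the natural plan is the same greedy process with capacity $d_j-1$. The product comparison then fails at bins of size $6$. A bin of size $6$ holding $2,2$ has no room for another $2$, and its product is $4$, while $e(6,\mathbb Z_{\ge2})=6$. We therefore make rules for this case.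

*Proof of Theorem B(1).* Process the items in non-increasing order. An item of size $a$ may go into bin $j$ if $d_j\ge2a$ and load $+\,a\le d_j-1$, with two extra rules:

* an item $3$ goes into a bin with $d=6$ whenever some such bin is allowed;
* an item $2$ is never put into a bin with $d=6$ that already contains a $2$.

A bin with $d=6$ can receive only items $2,3$ and holds at most $5$, so its content is $\varnothing$, $\{3\}$, $\{2\}$ or $\{2,3\}$. Suppose the process gets stuck at size $t$. Define $B_t$, $L_j$, $\Pi_j$ and $e_j=e(d_j,\mathbb Z_{\ge t})$ as before. Again all placed items lie in bins of $B_t$, and $e_j=1$ for $j\notin B_t$.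

**Step 1: $t\ge3$.** *We show $\Pi_j\ge e_j$ for all $j\in B_t$, which gives the same contradiction as in Step 3 of Proposition 10.* The extra rules do not restrict where an item $t\ge 3$ is allowed beyond preferring some bins, so being stuck means $L_j\ge d-t$ for each $j\in B_t$, $d=d_j$.

If $d=2t$, then $L_j\ge t>0$, and every item in the bin has size between $t$ and $d/2=t$. So $\Pi_j\ge t$. The only integer in $[t,d/2]$ is $t$, so the pairs $(p,f)$ counted in $e_j$ are those with $p^f\mid t$, and $e_j=t$.

If $d\ge2t+1$, then $L_j\ge d-t>d/2$, so there are at least two items, and $L_j\geq 2t$. Lemma 9 gives $\Pi_j\ge t\max(t,d-2t)$. For $d\le3t$ this is $\ge t^2\ge3t\ge d$. For $d\ge3t$ we have $t(d-2t)-d=(t-1)d-2t^2\ge t^2-3t\ge0$. In both cases $\Pi_j\ge d\ge e_j$.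

**Step 2: $t=2$, bins with $d\ne6$.** *We show $\Pi_j\ge e_j$ for these bins in $B_2$, that is, for $d\ge4$, $d\ne6$.* Being stuck means $L_j\ge d-2$.

* $d=4$: items in the bin have size $2$ and $L_j\ge2$, so it contains a $2$; and $e_j=2$, since $[2,2]$ contains a multiple of $2$ but none of $4$.
* $d=5$ or $d=7$: $e_j=1$.
* $d\ge8$: $L_j\ge d-2>d/2$, so there are at least two items, and $\Pi_j\ge2(L_j-2)\ge2(d-4)\ge d\ge e_j$.

**Step 3: $t=2$, bins with $d=6$.** *We finish the contradiction by deciding whether to count the items $3$.* For a bin with $d=6$, being stuck means $L_j\ge4$, so the content is $\{2,3\}$, or that the bin already contains a $2$. Either way it contains a $2$.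

Suppose first that every bin with $d=6$ contains a $3$ (or that there is no such bin). Then these bins hold $\{2,3\}$, so $\Pi_j=6\ge e_j$, and Lemma 8 with $T=\mathbb Z_{\ge2}$ gives $2\prod_{B_2}\Pi_j\le\prod_{B_2}e_j\le\prod_{B_2}\Pi_j$, a contradiction.

Otherwise some bin with $d=6$ contains no $3$. While the $3$'s were being placed it was empty, since items larger than $3$ cannot enter it and the $2$'s come later. So it was allowed for each $3$, and by the first rule all $3$'s lie in bins with $d=6$. Now leave the $3$'s out: let $T=\mathbb Z_{\ge2}\setminus\{3\}$ and $e_j'=e(d_j,T)$. For $d=6$ we have $e_j'=2$, and the bin contains a $2$. The other bins of $B_2$ contain no $3$, and there $\Pi_j\ge e_j\ge e_j'$ by Step 2. So the product $Q$ of the placed items different from $3$ satisfies $Q\ge\prod_{j\in B_2}e_j'$. But the stuck item $2$ also belongs to $T$, and $e'_j=1$ outside $B_2$, so Lemma 8 gives $2Q\le\prod_{j\in B_2}e_j'$. This is a contradiction, since $Q>0$.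

**Step 4.** *We draw the conclusion.* All items get placed with loads $\le d_j-1$; bins with $d_j<4$ stay empty, and their load $0$ is $\le d_j-1$. If $X$ is Fano, fill up with weights $1$ as after (1). Every bin has at least one unit free, so every $I_j$ contains an index of weight $1$. The set $I_0$ consists of the remaining $i_X$ indices of weight $1$. $\square$

## Counting the weights equal to 1: Theorem B(2)

By (1), $\#\{i:a_i=1\}=i_X+\sum_jd_j-\sum_{a_i\ge2}a_i$. So the inequality in Theorem B(2) says
$$\sum_{a_i\ge2}a_i\le\sum_j(d_j-1), \tag{5}$$
and equality holds in one exactly when it holds in the other. Part 1 already implies (5), but it does not tell us when equality holds. For this we distribute the sum, rather than the product, over prime powers.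

*Proof of Theorem B(2).* Let $W(y)=y/\ln y$ for $y>1$.

**Step 1.** *We bound $\sum a_i$ by a sum over bins.* Since $\ln a=\sum_{p^f\mid a}\ln p$, we have $a_i=W(a_i)\ln a_i=\sum_{p^f\mid a_i}W(a_i)\ln p$. Fix $p^f$. List the items divisible by it as $a_{(1)}\ge a_{(2)}\ge\cdots$ and the bins divisible by it as $d_{(1)}\ge d_{(2)}\ge\cdots$. Lemma 7, applied to the $r$ largest of these items, gives at least $r$ bins divisible by $p^f$ of size $\ge2a_{(r)}$. So $d_{(r)}$ exists and $d_{(r)}\ge2a_{(r)}$. Thus $W(a_{(r)})$ is at most the maximum of $W(a)$ over multiples $a$ of $p^f$ with $a\le d_{(r)}/2$. Different $r$ use different bins, so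
$$\sum_{a_i\ge2}a_i=\sum_{p,f}\ln p\sum_{p^f\mid a_i}W(a_i)\le\sum_jg(d_j), \tag{6}$$
$$g(d)=\sum_{p^f\mid d,\ p^f\le d/2}\ln p\cdot\max\{W(a):\ p^f\mid a,\ 0<a\le d/2\}.$$

**Step 2.** *We show $g(d)\le d-1$ for all $d\ge2$, with equality only for $d=6$.*

* $g(2)=g(3)=g(5)=g(7)=0$, because the sum is empty.
* $g(4)=\ln2\cdot W(2)=2<3$.
* $g(6)=\ln2\cdot W(2)+\ln3\cdot W(3)=2+3=5=6-1$.
* Let $d\ge8$. The function $W$ decreases on $(1,\mathrm e]$ and increases on $[\mathrm e,\infty)$, and $W(2)=2/\ln2=4/\ln4=W(4)$. As $d/2\ge4$, we have $W(d/2)\ge W(4)=W(2)$, so $W\le W(d/2)$ on $[2,d/2]$. Hence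
$$g(d)\le W(d/2)\ln d=\frac d2\Big(1+\frac{\ln2}{\ln(d/2)}\Big)\le\frac d2\cdot\frac32=\frac{3d}4<d-1,$$
using $\ln(d/2)\ge\ln4=2\ln2$ and $d>4$.

Since all $d_j\ge2$, (6) gives (5).

**Step 3.** *We determine equality.* Equality in (5) forces $g(d_j)=d_j-1$ for all $j$, so all $d_j=6$. Lemma 4 with $|I|=1$ says that each weight $\ge2$ divides $6$, and by assumption it is not $6$. So these weights are $2$'s and $3$'s, $n_2$ and $n_3$ in number. Lemma 4 for all the $2$'s, and for all the $3$'s, gives $n_2,n_3\le c$. Equality in (5) reads $2n_2+3n_3=5c$, so $n_2=n_3=c$. Conversely, if all $d_j=6$ and the weights different from $1$ are $2^c,3^c$, then both sides of (5) equal $5c$.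

**Step 4.** *We construct Fano examples with equality, for every $c\ge1$.* Let $m>c$ and take $c$ general sextics in $\mathbb P(1^m,2^c,3^c)$ with variables $u_i,v_i,w_i$. This space is well-formed because $m\ge2$, and $N-c=m+c-1\ge1$. We check the hypotheses of Lemma 5. The points with nontrivial isotropy are those with $u=0$ and only $v$'s nonzero, or only $w$'s nonzero, that is, $\mathbb P(2^c)\sqcup\mathbb P(3^c)$. Let $U$ be the complement. The monomials $u_i^6,v_i^3,w_i^2$ have no common zero, so sextics have no common zero on $U$. On $\mathbb P(2^c)$ a general sextic restricts to a general cubic form in the $v_i$. The $c$ forms $v_i^3$ have no common zero except the origin, so the same is true of $c$ general cubic forms. On $\mathbb P(3^c)$ the restrictions are general quadratic forms in the $w_i$, and the forms $w_i^2$ show the same. So $X\subset U$. By Lemma 5, $X$ is a smooth well-formed weighted complete intersection. No weight equals $6$, and $i_X=m+5c-6c=m-c>0$. $\square$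

For $c=1$, $m=2$ this is the sextic in $\mathbb P(1,1,2,3)$ of the opening: it has exactly $i_X+c=2$ weights equal to $1$, one needed in $6=1+2+3$ and one for $I_0$.
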